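\title{The degree of irrationality can increase under specialization in a smooth family}

\begin{abstract}
The degree of irrationality of an $n$-dimensional complex projective variety is the least degree of a dominant rational map from it to $\mathbb{P}^n$. We show that it can increase under specialization in a smooth projective family: for every $n\ge 4$ there is such a family of $n$-folds over an open subset $T\ni 0$ of the affine line in which every fiber other than $X_0$ has degree of irrationality $2$, while that of $X_0$ is $3$ or $4$. The construction starts from a degeneration of the plane to a cone over a conic, twists it by a $(\mathbb{Z}/2)^2$-cover of a rational variety, and passes to a double cover that has a smooth projective model. We also show that in smooth families of curves, of surfaces with $h^1(\mathcal{O})=0$, and of rationally connected threefolds, the value on any fiber is at most the value on the very general fiber.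
\end{abstract}

\section{Introduction}\label{sec:intro}

We work over $\mathbb{C}$. The \emph{degree of irrationality} of an irreducible projective variety $S$ is
\[
\operatorname{irr}(S)=\min\{\,d : \text{there is a dominant rational map } S\dashrightarrow\mathbb{P}^{\dim S}\text{ of degree } d\,\}.
\]
Equivalently, $\operatorname{irr}(S)$ is the least degree of the function field $\mathbb{C}(S)$ over a subfield that is purely transcendental over $\mathbb{C}$. It is finite, it is a birational invariant, and it equals $1$ exactly when $S$ is rational. For a curve it is the gonality.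

How does $\operatorname{irr}$ vary in a smooth family? Call a point of an irreducible variety \emph{very general} if it lies outside a countable union of proper closed subsets. Two results concern the value $1$. Hassett, Pirutka and Tschinkel showed that $\operatorname{irr}$ is not lower semicontinuous: there is a smooth family whose very general fiber is not rational, yet countably infinitely many fibers are rational. On the other hand, by work of Nicaise--Shinder and Kontsevich--Tschinkel, a (mildly singular) specialization of smooth rational varieties is rational. We shall refer only to the following consequence for smooth families, in our own formulation: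
\begin{itemize}
\item[(R)] in a smooth projective family with irreducible fibers, if the very general fiber is rational, then every fiber is rational.
\end{itemize}
Gounelas and Kouvidakis \cite{GK} ask whether these results imply that $\operatorname{irr}$ can only drop under specialization in a smooth family. Since the first result shows that countably many exceptional loci must be allowed, we make the question precise as follows; the wording is ours.

\medskip
\noindent\textbf{Question.} \emph{Let $T$ be an irreducible complex variety and let $\pi:\mathcal{X}\to T$ be a smooth projective morphism with irreducible fibers $X_t=\pi^{-1}(t)$. Must there exist a countable union $\Sigma\subset T$ of proper Zariski-closed subsets such that}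
\begin{equation}\label{eq:question}
\operatorname{irr}(X_{t_0})\le\operatorname{irr}(X_t)\qquad\text{\emph{for all }} t\in T\setminus\Sigma \text{\emph{ and all }} t_0\in T\,?
\end{equation}
\medskip

One would guess that the answer is yes. It is yes when the very general value is $1$, by (R); it is yes for curves, as we show below; and a family of maps of degree $d$ to $\mathbb{P}^n$ ought to have a limit of degree at most $d$. The answer is nevertheless no.

\begin{theorem}\label{thm:main}
For every $n\ge 4$ there are a nonempty open subset $T\subset\mathbb{A}^1$ containing $0$ and a smooth projective morphism $\pi:\mathcal{X}\to T$ with irreducible $n$-dimensional fibers such that $\operatorname{irr}(X_\tau)=2$ for all $\tau\in T\setminus\{0\}$, and $\operatorname{irr}(X_0)\in\{3,4\}$.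
\end{theorem}

A proper closed subset of the curve $T$ is finite, so any $\Sigma$ as in the Question is countable. Hence there is $t\in T\setminus(\Sigma\cup\{0\})$, and $\operatorname{irr}(X_0)\ge3>2=\operatorname{irr}(X_t)$ violates \eqref{eq:question}. By (R), the value $2$ on the very general fiber is the smallest for which \eqref{eq:question} can fail. In low dimension the expected inequality does hold in several cases.

\begin{theorem}\label{thm:positive}
Let $\pi:\mathcal{X}\to T$ be as in the Question and let $n$ be the dimension of the fibers. A set $\Sigma$ satisfying \eqref{eq:question} exists if $n=1$; or $n=2$ and $h^1(\mathcal{O}_{X_t})=0$ for the fibers; or $n=3$ and all fibers are rationally connected. More generally, it exists if for every $t_0\in T$ and every $(n-1)$-dimensional variety $Z$ dominated by $X_{t_0}$, the variety $Z\times\mathbb{P}^1$ is rational.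
\end{theorem}

Surfaces with $h^1(\mathcal{O})>0$ and general threefolds are not settled here. Statement (R) is not used in the proofs of the two theorems; it appears only in comments.

We prove Theorem~\ref{thm:positive} first, in Section~\ref{sec:limit}, because the proof shows what a counterexample must look like: maps to $\mathbb{P}^n$ have to degenerate to a map onto an irrational variety $Z\times\mathbb{P}^1$. Section~\ref{sec:cone} produces such a degeneration of the target by hand and lists what remains to be done; Sections~\ref{sec:brauer}--\ref{sec:lower} do it.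

\subsection*{Conventions}
Varieties are irreducible and reduced, and $i=\sqrt{-1}$. A \emph{rational $l$-form} on a variety $V$, or of the field $\mathbb{C}(V)$, is an element of $\bigwedge^l\Omega_{\mathbb{C}(V)/\mathbb{C}}$. We use two standard facts.
\begin{itemize}
\item[(F1)] Let $f:V\dashrightarrow W$ be a dominant rational map of smooth projective varieties. Then $f^*$ is injective on rational forms, because the characteristic is $0$, and it takes holomorphic forms to holomorphic forms, because $f$ is defined outside a closed subset of codimension $2$, across which holomorphic forms extend by Hartogs' theorem. In particular the holomorphic forms on $V$ depend only on $\mathbb{C}(V)$. As $\mathbb{P}^n$ has no nonzero holomorphic form of positive degree, a smooth projective variety that has one is not rational.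
\item[(F2)] If $L'/L$ is a finite Galois extension of function fields, the rational forms of $L$ are exactly the rational forms of $L'$ that are invariant under the Galois group, because $\Omega_{L'/\mathbb{C}}=\Omega_{L/\mathbb{C}}\otimes_LL'$.
\end{itemize}

\section{The limit of a family of maps to projective space}\label{sec:limit}

Suppose that the very general fiber has a dominant rational map of degree $d$ to $\mathbb{P}^n$. Such maps move in algebraic families, and one wants to pass to the limit at $t_0$. The difficulty is that the limit need not be dominant. For instance, the automorphisms $x\mapsto x'=\tau x$ of $\mathbb{P}^1$ tend to a constant map as $\tau\to0$. Nothing is lost, however, if one blows up the target $\mathbb{P}^1\times\mathbb{A}^1_\tau$ at $x'=\tau=0$: the fiber over $\tau=0$ maps isomorphically onto the exceptional curve, whose coordinate is $x'/\tau=x$. In general, finitely many blow-ups make the limit dominant onto an exceptional divisor, and an exceptional divisor over a smooth variety is ruled, but there is no reason for it to be rational.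

\begin{proposition}\label{prop:limit}
Let $\pi:\mathcal{X}\to T$ be as in the Question, with fibers of dimension $n$. There are an integer $d\ge1$ and a countable union $\Sigma$ of proper closed subsets of $T$ such that
\begin{itemize}
\item[(a)] $\operatorname{irr}(X_t)\ge d$ for all $t\in T\setminus\Sigma$;
\item[(b)] for every $t_0\in T$, the fiber $X_{t_0}$ has a dominant rational map of degree at most $d$ onto $\mathbb{P}^n$ or onto $Z\times\mathbb{P}^1$ for some variety $Z$ of dimension $n-1$.
\end{itemize}
\end{proposition}

\begin{proof}
\emph{Step 1: countably many parameter spaces.} Let $T_d=\{t\in T:\operatorname{irr}(X_t)\le d\}$. A dominant rational map $X_t\dashrightarrow\mathbb{P}^n$ of degree $d'$ is the same thing as the closure of its graph, an integral $n$-dimensional closed subscheme $\Gamma\subset X_t\times\mathbb{P}^n$ of degree $1$ over $X_t$ and degree $d'\ge1$ over $\mathbb{P}^n$. Let $\mathcal{L}$ be a $\pi$-ample line bundle. With the convention that a nondominant map has degree $0$,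
\[
(\operatorname{pr}_1^*\mathcal{L})^n\cdot\Gamma=\deg(\Gamma/X_t)\,(\mathcal{L}^n\cdot X_t),\qquad(\operatorname{pr}_2^*\mathcal{O}(1))^n\cdot\Gamma=\deg(\Gamma/\mathbb{P}^n).
\]
Intersection numbers of line bundles are locally constant in flat projective families, since they are read off from Euler characteristics. The relative Hilbert scheme of $\mathcal{X}\times\mathbb{P}^n$ over $T$ is a countable union of projective $T$-schemes, one for each Hilbert polynomial, and on it geometric integrality of the fibers of the universal family is an open condition \cite[12.2.4]{EGA}. So the graphs of degree $d'$ are parametrized by countably many $T$-schemes $H$ of finite type. By Chevalley's theorem the image of each $H$ in $T$ is constructible, and $T_d$ is the union of these images for $1\le d'\le d$.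

\emph{Step 2: the integer $d$.} An irreducible complex variety is not a countable union of proper closed subsets, and $T=\bigcup_dT_d$. So there is a least $d\geq1$ such that $T_d$ is not contained in such a union. Let $\Sigma$ be such a union containing $T_{d-1}$, where $T_0=\emptyset$. Then (a) holds.

\emph{Step 3: a family of maps over a curve.} By the choice of $d$, one of the schemes $H$, parametrizing graphs of some degree $d'\le d$, has dense image, and this constructible image contains a dense open set $T^\circ$. If $T$ is a point, then $T_d=T$ and (b) holds. Otherwise, given $t_0$, choose an irreducible curve in $T$ through $t_0$ that meets $T^\circ$, and let $C'$ be its normalization. The morphism $H\times_TC'\to C'$ is dominant, so its generic fiber has a point over a finite extension $F$ of $\mathbb{C}(C')$. Let $C$ be the normalization of $C'$ in $F$ and $0\in C$ a point over $t_0$. The variety $\mathcal{X}_C=\mathcal{X}\times_TC$ is smooth over $C$, and the $F$-point of $H$ is the graph of a dominant rational map $\mathcal{X}_C\dashrightarrow V_0:=\mathbb{P}^n\times C$ over $C$ of degree $d'$.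

\emph{Step 4: the limit.} The fiber $X_{t_0}$ is a prime divisor of the smooth variety $\mathcal{X}_C$, so it defines a discrete valuation of $\mathbb{C}(\mathcal{X}_C)$ with residue field $\mathbb{C}(X_{t_0})$. This is where smoothness of $\pi$ and irreducibility of $X_{t_0}$ are used. Let $\omega$ be the restriction of the valuation to the subfield $\mathbb{C}(V_0)$. It is positive on a local coordinate of $C$ at $0$, so it is a nontrivial discrete valuation. The degree of a residue field extension is at most the degree of the field extension, so
\begin{equation}\label{eq:residue-degree}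
[\mathbb{C}(X_{t_0}):\kappa(\omega)]\le d'\le d ,
\end{equation}
and the residue field $\kappa(\omega)$ has transcendence degree $n=\dim V_0-1$. Since $V_0$ is proper over $C$ and the valuation ring of $\omega$ contains $\mathcal{O}_{C,0}$, the valuation has a center $Z_0\subset V_0$, a subvariety of the fiber over $0$.

Define $V_{j+1}\to V_j$ as the blow-up of the center $Z_j\subset V_j$ of $\omega$. The variety $V_j$ is smooth at the generic point of $Z_j$: this holds for $j=0$, and if $V_j$ is smooth near the generic point of $Z_j$, then so is $Z_j$, the blow-up of a smooth variety along a smooth subvariety is smooth, and $Z_{j+1}$ dominates $Z_j$. Consequently, if $Z_j$ is a divisor, then its local ring is a discrete valuation ring dominated by the ring of $\omega$, hence equal to it, and $\kappa(\omega)=\mathbb{C}(Z_j)$. Because $\kappa(\omega)$ has transcendence degree $\dim V_0-1$, this happens for some $j$ \cite[Lemma 2.45]{KM}; let $m$ be the least such $j$.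

If $m=0$, then $Z_0$ is the whole fiber over $0$ and $\kappa(\omega)=\mathbb{C}(\mathbb{P}^n)$. If $m\ge1$, then $Z_{m-1}$ has codimension $l+1\ge2$. Over a neighborhood of its generic point, the preimage of $Z_{m-1}$ in $V_m$ is the projectivized normal bundle, an irreducible divisor that is a Zariski locally trivial $\mathbb{P}^l$-bundle. The divisor $Z_m$ lies in the preimage of $Z_{m-1}$ and dominates it, so it is birational to $Z_{m-1}\times\mathbb{P}^l$, hence to $Z\times\mathbb{P}^1$ with $Z=Z_{m-1}\times\mathbb{P}^{l-1}$ of dimension $n-1$. In both cases \eqref{eq:residue-degree} gives (b).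
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:positive}]
Take $d$ and $\Sigma$ from Proposition~\ref{prop:limit}. A variety $Z$ as in (b) is dominated by $X_{t_0}$. If $Z\times\mathbb{P}^1$ is rational, then $\operatorname{irr}(X_{t_0})\le d\le\operatorname{irr}(X_t)$ for $t\notin\Sigma$. This proves the last assertion, and it remains to see that the three special cases satisfy its hypothesis; we may take $Z$ smooth and projective. If $n=1$, then $Z$ is a point. If $n=2$ and $h^1(\mathcal{O}_{X_{t_0}})=0$, then $X_{t_0}$ has no nonzero holomorphic $1$-form by Hodge symmetry, so neither has the curve $Z$ by (F1), and $Z\cong\mathbb{P}^1$. Let $n=3$ and let $X_{t_0}$ be rationally connected, that is, two general points lie on a rational curve. Projecting these curves shows that the surface $Z$ is rationally connected. A smooth projective rationally connected surface has $h^1(\mathcal{O}_Z)=h^0(2K_Z)=0$, so $Z$ is rational by Castelnuovo's criterion.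
\end{proof}

\section{A plane degenerating to a cone over a conic}\label{sec:cone}

By Proposition~\ref{prop:limit}, we need $\mathbb{P}^n$ to degenerate to an irrational variety of the form $Z\times\mathbb{P}^1$. The mechanism is visible for $\mathbb{P}^2$ over a field that is not algebraically closed.

Recall that the weighted projective space $\mathbb{P}(w_0,\dots,w_m)$ is the quotient of $\mathbb{A}^{m+1}\setminus0$ by the action $\lambda\cdot(x_0,\dots,x_m)=(\lambda^{w_0}x_0,\dots,\lambda^{w_m}x_m)$. It is smooth at points with trivial stabilizer; if $w_j=1$, the open set $x_j\ne0$ is the affine space $x_j=1$.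

Let $K$ be a field of characteristic $0$, let $a,b\in K^*$, and let $C$ be the conic $az_1^2+bz_2^2=z_3^2$ over $K$. Give $z_1,z_2,z_3,w$ the weights $1,1,1,2$ and consider the surfaces
\begin{equation}\label{eq:twisted}
4\,(z_3^2-az_1^2-bz_2^2)=\tau^2w\qquad\text{in }\mathbb{P}_K(1,1,1,2).
\end{equation}
For $\tau\ne0$ the equation determines $w$, so the surface is $\mathbb{P}^2_K$, whatever $a$ and $b$ are. For $\tau=0$ the variable $w$ is free: the surface is a cone over $C$ with vertex $[0:0:0:1]$, and its function field is $K(C)(w/z_3^2)$.

\begin{example}\label{ex:real}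
Let $K=\mathbb{R}$ and $a=b=-1$. In the function field of the cone, $h_1=z_1/z_3$ and $h_2=z_2/z_3$ satisfy $h_1^2+h_2^2=-1$. No two elements of $\mathbb{R}(t_1,t_2)$ satisfy this relation, as one sees by evaluating at a real point where both are defined. So \eqref{eq:twisted} is a degeneration of $\mathbb{P}^2_{\mathbb{R}}$ to a surface that is not rational over $\mathbb{R}$.
\end{example}

To obtain complex varieties we take for $K$ a purely transcendental extension of $\mathbb{C}$. Then \eqref{eq:twisted} gives the field $K(h_1,h_2)$, purely transcendental over $\mathbb{C}$, for $\tau\ne0$, and the function field of $Z\times\mathbb{P}^1$ for $\tau=0$, where $Z$ is a conic bundle with generic fiber $C$. We shall need projective models whose singularities we control also where $a$ and $b$ have zeros and poles. For this we rewrite \eqref{eq:twisted} as a quotient of a constant family by a finite group.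

Assume from now on that $\mathbb{C}\subset K$ and that $a,b,ab$ are nonsquares in $K$. Then $\widetilde{K}=K(\sqrt{a},\sqrt{b})$ is Galois over $K$ with group $G=\langle g_1,g_2\rangle\cong(\mathbb{Z}/2)^2$, where
\[
g_1:\ \sqrt{a}\mapsto\sqrt{a},\ \sqrt{b}\mapsto-\sqrt{b};\qquad g_2:\ \sqrt{a}\mapsto-\sqrt{a},\ \sqrt{b}\mapsto\sqrt{b}.
\]
Let $\chi_a,\chi_b:G\to\{\pm1\}$ be the characters by which $G$ acts on $\sqrt{a}$ and $\sqrt{b}$; their values on $(g_1,g_2)$ are $(+,-)$ and $(-,+)$. Let $G$ act on $\mathbb{P}(1,1,1,2)$ over $\mathbb{C}$, with coordinates $x_0,x_1,x_2,w$, by fixing $w$ and by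
\begin{equation}\label{eq:action}
g_1:(x_0,x_1,x_2)\mapsto(-x_0,x_1,-x_2),\qquad g_2:(x_0,x_1,x_2)\mapsto(x_2,-x_1,x_0).
\end{equation}
The linear forms
\[
\xi_1=\tfrac12(x_0+x_2),\qquad\xi_2=x_1,\qquad\xi_3=\tfrac12(x_0-x_2)
\]
are eigenvectors with signs $(-,+)$, $(+,-)$, $(-,-)$, that is, with characters $\chi_b$, $\chi_a$, $\chi_a\chi_b$, and $x_1^2-x_0x_2=\xi_3^2-\xi_1^2+\xi_2^2$ is invariant. So $G$ acts on each of the complex surfaces
\[
Q_\tau=\{\,4(x_1^2-x_0x_2)=\tau^2w\,\}\subset\mathbb{P}(1,1,1,2).
\]
The substitution $z_1=\xi_1/\sqrt{a}$, $z_2=i\xi_2/\sqrt{b}$, $z_3=\xi_3$ turns this equation into \eqref{eq:twisted}, and $z_1,z_2,z_3$ all have character $\chi_a\chi_b$ when $G$ acts on both the $x_j$ and $\widetilde{K}$. Hence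
\[
h_1=\frac{\xi_1}{\sqrt{a}\,\xi_3},\qquad h_2=\frac{i\,\xi_2}{\sqrt{b}\,\xi_3},\qquad\varpi=\frac{w}{x_1^2}
\]
are invariant elements of the function field $\widetilde{K}(Q_\tau)$ of $Q_\tau$ over $\widetilde{K}$.

\begin{lemma}\label{lem:twist}
For $\tau\ne0$, $\widetilde{K}(Q_\tau)^G=K(h_1,h_2)$ is purely transcendental over $K$. For $\tau=0$, $\widetilde{K}(Q_0)^G=K(h_1,h_2,\varpi)$, the subfield $K(h_1,h_2)$ is the function field $K(C)$, with $ah_1^2+bh_2^2=1$, and $\varpi$ is transcendental over it.
\end{lemma}

\begin{proof}
In both cases $\widetilde{K}(Q_\tau)=\widetilde{K}(\xi_1/\xi_3,\xi_2/\xi_3,\varpi)=\widetilde{K}(h_1,h_2,\varpi)$ has degree at most $4$ over $K(h_1,h_2,\varpi)$, and $G$ acts faithfully and fixes this subfield. So the subfield is the fixed field; it has transcendence degree $2$ over $K$. For $\tau\ne0$ the equation of $Q_\tau$ gives $\varpi=4\tau^{-2}(1-ah_1^2-bh_2^2)/(-bh_2^2)\in K(h_1,h_2)$, so $h_1,h_2$ are algebraically independent generators. For $\tau=0$ it gives $ah_1^2+bh_2^2=1$. Then $K(h_1,h_2)$ has transcendence degree exactly $1$, so it is the function field of $C$ and $\varpi$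 is transcendental over it.
\end{proof}

The asymmetry has a simple source. The action of $G$ on the plane comes from a linear action on $\mathbb{C}^3$, which is why invariant coordinates exist. On the conic $x_0=s^2$, $x_1=s$, $x_2=1$ the generators act by $s\mapsto-s$ and $s\mapsto-1/s$, and any two matrices in $\mathrm{GL}_2(\mathbb{C})$ inducing these maps anticommute, so this action does not come from a linear action of $G$ on $\mathbb{C}^2$.

Four things remain to be done.
\begin{itemize}
\item[1.] Choose $K,a,b$ so that $K(C)(\varpi)$ is not purely transcendental \emph{over $\mathbb{C}$} (Section~\ref{sec:brauer}).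
\item[2.] Remove the vertex of $Q_0$. By (R), the twisted family then has no smooth projective model. We replace $Q_\tau$ by double covers $S_\tau$ that do form a smooth projective family with an action of $G$ (Section~\ref{sec:surfaces}). This raises the general value of $\operatorname{irr}$ from $1$ to $2$.
\item[3.] Take a smooth projective variety $B$ with function field $\widetilde{K}$ and resolve the quotients $(S_\tau\times B)/G$ in a smooth family (Section~\ref{sec:family}).
\item[4.] Show that the special fiber has no map of degree $2$ to $\mathbb{P}^n$ at all. We arrange that it has enough holomorphic forms to force the covering involution of such a map to be the obvious one, whose quotient is irrational by~1 (Sections~\ref{sec:forms} and \ref{sec:lower}).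
\end{itemize}

\section{A conic bundle that stays irrational after multiplying by a line}\label{sec:brauer}

\subsection*{Quaternion classes and residues}
Let $E$ be a field containing $\mathbb{C}$. For $f_1,f_2\in E^*$ let $(f_1,f_2)\in\operatorname{Br}E$ be the class of the quaternion algebra with generators $I,J$ and relations $I^2=f_1$, $J^2=f_2$, $IJ=-JI$. We write the Brauer group additively. The symbol is bilinear and killed by $2$, so it depends only on $f_1,f_2$ modulo squares; it vanishes if and only if the conic $f_1z_1^2+f_2z_2^2=z_3^2$ has an $E$-point. We use three facts.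
\begin{itemize}
\item[(B1)] Let $\nu$ be a discrete valuation of $E$, trivial on $\mathbb{C}$, with residue field $\kappa$. There is a homomorphism $\partial_\nu$, the \emph{residue}, from the $2$-torsion subgroup of $\operatorname{Br}E$ to $\kappa^*/\kappa^{*2}$, such that $\partial_\nu(f_1,f_2)$ is the class of the reduction of the unit $f_1^{\nu(f_2)}f_2^{-\nu(f_1)}$. (The usual sign is omitted because $-1$ is a square.) A class is \emph{unramified} if all its residues are trivial.
\item[(B2)] If $C$ is the conic of $\alpha=(a,b)$ over $K$, the kernel of $\operatorname{Br}K\to\operatorname{Br}K(C)$ is $\{0,\alpha\}$ (Witt, Amitsur; see \cite[Thm 5.4.1]{GS}).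
\item[(B3)] If $E$ is purely transcendental over $\mathbb{C}$, every unramified class vanishes \cite[Thm 4.1.5]{CT}.
\end{itemize}
By (B3) it suffices to find a nonzero unramified class over $K(C)(\varpi)$. We take $b=b_1b_2$, so that $\alpha=\beta+\beta'$ with $\beta=(a,b_1)$ and $\beta'=(a,b_2)$. Over a field that splits $\alpha$ we have $\beta=\beta'$, so at each valuation the residue may be computed from whichever of the two symbols is convenient. The elements $b_1,b_2$ are chosen so that one of the two computations always gives a trivial result.

\subsection*{The choice of $K$, $a$, $b$}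
Fix $n\ge4$ and put $r=n-3\ge1$. Let $k=\mathbb{C}(u_1,\dots,u_r)$, $K=k(v)$, $q=v^6$ and
\[
a=1+\sum_{j=1}^ru_j^{2r+4},\qquad b_1=1+qa+a^2,\qquad b_2=q+a+qa^2,\qquad b=b_1b_2 .
\]
This section needs only that $q$ is a square and that $a$ and $1+a^2$ are squarefree; the sizes of the exponents $2r+4$ and $6$ serve Section~\ref{sec:forms}. Modulo squares, each of $b_1,b_2$ is unchanged by $a\mapsto a^{-1}$, and the two are exchanged by $q\mapsto q^{-1}$.

The polynomials $a$, $a+i$, $a-i$ are nonconstant and pairwise coprime. They are squarefree: along a multiple factor both the polynomial and its gradient would vanish, but the gradient vanishes only at $u=0$, where the values are $1$, $1+i$, $1-i$. Hence $a$ and $1+a^2=(a+i)(a-i)$ are nonsquares in $k$. This is where $n\ge4$ is used: for $r=0$ we would have $k=\mathbb{C}$, $a$ would be a square, and $\alpha$ would vanish.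

\begin{lemma}\label{lem:nonzero}
The classes $\beta$ and $\beta'$ are nonzero in $\operatorname{Br}K$, and $a,b,ab$ are nonsquares in $K$.
\end{lemma}

\begin{proof}
Put $\delta=-(1+a^2)/a\in k^*$. Then
\[
b_1=a\,(v^6-\delta),\qquad b_2=(1+a^2)\,(v^6-\delta^{-1}).
\]
A prime factor of $a$ divides $\delta^{-1}$ exactly once, so $v^6-\delta^{-1}$ is irreducible over $k$ by Eisenstein's criterion, and so is $v^6-\delta$, whose roots are the inverses of its roots. The two polynomials are distinct because $\delta$ is nonconstant. Let $\nu_1,\nu_2$ be the valuations of $K=k(v)$ defined by $v^6-\delta$ and $v^6-\delta^{-1}$. Both residue fields are isomorphic to $\kappa=k(\sqrt[6]{\delta})$, a cyclic extension of degree $6$ whose only quadratic subextension is $k(\sqrt{\delta})$. Since $\nu_j(a)=0$ and $\nu_j(b_j)=1$, both $\partial_{\nu_1}\beta$ and $\partial_{\nu_2}\beta'$ are the class of $a$ in $\kappa^*/\kappa^{*2}$. If $a$ were a square in $\kappa$, then $k(\sqrt{a})$ would be $k$ or $k(\sqrt{\delta})$, so $a$ or $a\delta=-(1+a^2)$ would be a square in $k$. Neither is, so $\beta\ne0\ne\beta'$. Finally $a$ is a nonsquare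 in $k$, hence in $k(v)$, and $\nu_1(b)=\nu_1(ab)=1$ is odd.
\end{proof}

\begin{lemma}\label{lem:unramified}
Let $L\supset K$ be a field extension with $\alpha_L=0$. Then $\beta_L$ is unramified.
\end{lemma}

\begin{proof}
Let $\nu$ be a discrete valuation of $L$ trivial on $\mathbb{C}$, and write bars for reductions. Since $\beta_L=\beta'_L$, it suffices to show that one of $\partial_\nu(a,b_1)$, $\partial_\nu(a,b_2)$ is trivial.

\emph{Case $\nu(a)\ne0$.} Let $a'\in\{a,a^{-1}\}$ have $\nu(a')>0$. Modulo squares $a\equiv a'$, $b_1\equiv1+qa'+a'^2$ and $b_2\equiv q+a'+qa'^2\equiv1+q^{-1}a'+a'^2$; here we divide by $a^2$ if $a'=a^{-1}$, and by the square $q$. If $\nu(q)\ge0$, then $f=1+qa'+a'^2$ is a unit with $\bar{f}=1$, and $\partial_\nu(a,b_1)=\bar{f}^{\,-\nu(a')}=1$. If $\nu(q)<0$, then $f=1+q^{-1}a'+a'^2$ is a unit with $\bar{f}=1$, and $\partial_\nu(a,b_2)=1$.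

\emph{Case $\nu(a)=0$.} Now $\partial_\nu(a,b_j)=\bar{a}^{\,\nu(b_j)}$, so we are done if $\nu(b_1)$ or $\nu(b_2)$ is even or if $\bar{a}$ is a square. If $\nu(q)<0$, then $\nu(qa)<0\le\nu(1+a^2)$, so $\nu(b_1)=\nu(q)=6\nu(v)$ is even. If $\nu(q)>0$, then $b_2=a+q(1+a^2)$ is a unit. If $\nu(q)=0$ and both $\nu(b_j)$ are odd, then both are positive, so $1+\bar{a}^2=-\bar{q}\bar{a}$ and $\bar{q}(1+\bar{a}^2)=-\bar{a}$. Substituting gives $\bar{q}^2=1$, so $\bar{a}^2\pm\bar{a}+1=0$, and $\bar{a}\in\mathbb{C}^*$ is a square.
\end{proof}

\begin{proposition}\label{prop:irrational}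
Let $C$ be the conic $az_1^2+bz_2^2=z_3^2$ over $K$ and let $\varpi$ be an indeterminate. The field $L_0=K(C)(\varpi)$ is not purely transcendental over $\mathbb{C}$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:nonzero}, $\beta\ne0$ and $\beta\ne\alpha$, so $\beta$ stays nonzero over $E=K(C)$ by (B2). It stays nonzero over $E(\varpi)$: a point of the conic of $(a,b_1)$ over $E(\varpi)$ is given by coprime polynomials in $\varpi$, and setting $\varpi=0$ would give a point over $E$. Since $\alpha$ vanishes over $L_0$, the class $\beta_{L_0}$ is unramified by Lemma~\ref{lem:unramified}. Now apply (B3).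
\end{proof}

\section{A smooth family of double covers}\label{sec:surfaces}

Near the vertex, in the chart $w=1$, the family $Q_\tau$ is the quotient of the threefold $4(x_1^2-x_0x_2)=\tau^2$ by $x\mapsto-x$, where $x=(x_0,x_1,x_2)$. A double cover can undo this quotient. Add a coordinate $y$ of weight $5$ and an equation $y^2=w^5+\cdots$ whose remaining terms vanish at $x=0$. Over the vertex lie $[0:0:0:1:1]$ and $[0:0:0:1:-1]$, and these are the same point of $\mathbb{P}(1,1,1,2,5)$, by scaling with $\lambda=-1$. What matters is that the weight of $y$ is odd: with $y^2=w^4+\cdots$ and $y$ of weight $4$ there would be two points, each a copy of the vertex. We shall see that at this one point the double cover is the threefold $4(x_1^2-x_0x_2)=\tau^2$ itself. This is a node, thanks to the square in $\tau^2$, and a node has a resolution that replaces the singular point by a curve and on which $\tau$ is a submersion. The difficulty is to obtain this resolution by a projective and $G$-equivariant morphism. We study the local model first.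

\subsection{The node and its small resolution}\label{sub:node}
The linear change of coordinates
\begin{equation}\label{eq:matrix}
m=\begin{pmatrix}m_{00}&m_{01}\\m_{10}&m_{11}\end{pmatrix}=\begin{pmatrix}x_0&x_1+\tau/2\\x_1-\tau/2&x_2\end{pmatrix}
\end{equation}
identifies $\{4(x_1^2-x_0x_2)=\tau^2\}$ with $M=\{\det m=0\}$, and $\tau=m_{01}-m_{10}$. Every $m\in M$ can be written
\[
m=c\otimes e=\begin{pmatrix}c_0e_0&c_0e_1\\c_1e_0&c_1e_1\end{pmatrix},\qquad c=(c_0,c_1),\ e=(e_0,e_1)\in\mathbb{C}^2,
\]
and then $\tau=[c,e]:=c_0e_1-c_1e_0$. Grade $\mathcal{R}=\mathbb{C}[c_0,c_1,e_0,e_1]=\bigoplus_{j\in\mathbb{Z}}\mathcal{R}_j$ by the \emph{weight}, which is $+1$ for $c_0,c_1$ and $-1$ for $e_0,e_1$. A monomial of weight $-j\le0$ is a product of entries of $c\otimes e$ and a monomial of degree $j$ in $e$. Hence $\mathcal{R}_0=\mathbb{C}[M]$, the map $(c,e)\mapsto c\otimes e$ is the quotient of $\mathbb{C}^4$ by $\lambda\cdot(c,e)=(\lambda c,\lambda^{-1}e)$, and $\mathcal{R}_{-j}$ is generated over $\mathcal{R}_0$ by the monomials of degree $j$ in $e$.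

\begin{lemma}\label{lem:small}
Let $\Psi_M\in\mathcal{R}_2$ be an irreducible polynomial and let $A_M\subset M$ be the image of $\{\Psi_M=0\}$. Then $A_M$ is a closed irreducible surface. The blow-up $\widetilde{M}$ of $M$ along the ideal of $A_M$ is smooth, $\tau:\widetilde{M}\to\mathbb{A}^1$ is a submersion, and the fiber of $\widetilde{M}\to M$ over $0$ is a $\mathbb{P}^1$.
\end{lemma}

\begin{proof}
The quotient map by a reductive group sends closed invariant sets to closed sets, so $A_M$ is closed and irreducible. The fibers of $\mathbb{C}^4\to M$ over $m\ne0$ are single orbits, and the fiber $\{c=0\}\cup\{e=0\}$ over $0$ has dimension $2<3$; so $\dim A_M=3-1=2$. A function on $M$ vanishes on $A_M$ if and only if it is divisible by $\Psi_M$ in $\mathcal{R}$, so the ideal of $A_M$ is $I=\Psi_M\mathcal{R}\cap\mathcal{R}_0=\Psi_M\mathcal{R}_{-2}$. By the description of $\mathcal{R}_{-j}$ above, $I^j=\Psi_M^j\mathcal{R}_{-2j}$, and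
\[
\widetilde{M}=\operatorname{Proj}\bigoplus_{j\ge0}I^j\cong\operatorname{Proj}\bigoplus_{j\ge0}\mathcal{R}_{-2j}.
\]
This algebra is generated in degree $1$ by $e_0^2,e_0e_1,e_1^2$, and $(e_0e_1)^2=e_0^2e_1^2$, so the charts $e_0^2\ne0$ and $e_1^2\ne0$ cover $\widetilde{M}$. The ring of the first chart is the weight $0$ part of $\mathcal{R}[e_0^{-1}]$, the polynomial ring in $\gamma_0=c_0e_0$, $\gamma_1=c_1e_0$, $\varepsilon=e_1/e_0$, and there $\tau=\gamma_0\varepsilon-\gamma_1$. The ring of the second is the polynomial ring in $\gamma_0'=c_0e_1$, $\gamma_1'=c_1e_1$, $\varepsilon'=e_0/e_1$, and there $\tau=\gamma_0'-\gamma_1'\varepsilon'$. So $\widetilde{M}$ is smooth and $d\tau$ vanishes nowhere. The fiber over $m=0$ is given by $\gamma_0=\gamma_1=0$ and $\gamma_0'=\gamma_1'=0$: two lines glued by $\varepsilon'=1/\varepsilon$.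
\end{proof}

So we look for a $G$-stable surface $A$ in the global double cover whose germ at the node is such an $A_M$; blowing it up is a projective and equivariant operation.

\subsection{A quartic form that splits}
Globally, write $x$ in terms of $c$ and $e$ by
\begin{equation}\label{eq:xce}
x_0=c_0e_0,\qquad x_1=\tfrac12(c_0e_1+c_1e_0),\qquad x_2=c_1e_1 ,
\end{equation}
that is, factor $x_0t_0^2+2x_1t_0t_1+x_2t_1^2=(c_0t_0+c_1t_1)(e_0t_0+e_1t_1)$. Then $4(x_1^2-x_0x_2)=[c,e]^2$. So on $Q_\tau$ with $\tau\ne0$, an ordering of the two factors provides a square root $z=[c,e]/\tau$ of $w$, and exchanging $c$ and $e$ changes $z$ to $-z$. The maps \eqref{eq:action} are induced by letting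
\begin{equation}\label{eq:lift}
\tilde{g}_1:(c_0,c_1)\mapsto(ic_0,-ic_1),\qquad\tilde{g}_2:(c_0,c_1)\mapsto(c_1,-c_0)
\end{equation}
act simultaneously on $c$ and $e$: under $\tilde{g}_1$ the products $c_0e_0,c_1e_1$ change sign and $c_0e_1,c_1e_0$ are fixed; under $\tilde{g}_2$ we have $c_0e_0\leftrightarrow c_1e_1$ and $c_0e_1\leftrightarrow-c_1e_0$. Both maps fix $[c,e]$, hence $z$. Their commutator is $-1$, which acts on $\mathcal{R}_j$ by $(-1)^j$; so a polynomial that both maps multiply by a scalar has even weight, and this is why Lemma~\ref{lem:small} is stated for weight $2$. Put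
\[
\Psi=c_0^3e_0-c_1^3e_1-c_0c_1z,\qquad\overline{\Psi}=c_0e_0^3-c_1e_1^3+e_0e_1z .
\]
The second polynomial arises from the first by exchanging $c$ and $e$, so their product should be a function of $x$ and $w$. We have $\tilde{g}_1^*\Psi=\Psi$, since $i^4=(-i)^4=i\cdot(-i)=1$, and $\tilde{g}_2^*\Psi=c_1^3e_1-c_0^3e_0+c_0c_1z=-\Psi$.

\begin{lemma}\label{lem:identity}
Let $\varphi_\tau=(x_0^2+x_2^2)^2-4x_0x_2x_1^2+\tau w(x_0^2+x_2^2)-w\,x_0x_2$. If $x$ is given by \eqref{eq:xce}, $[c,e]=\tau z$ and $w=z^2$, then $\Psi\overline{\Psi}=\varphi_\tau$.
\end{lemma}

\begin{proof}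
Expand in powers of $z$. The term without $z$ is
\[
(c_0^3e_0-c_1^3e_1)(c_0e_0^3-c_1e_1^3)=x_0^4+x_2^4-x_0x_2(c_0^2e_1^2+c_1^2e_0^2)=x_0^4+x_2^4-x_0x_2(4x_1^2-2x_0x_2),
\]
which is $(x_0^2+x_2^2)^2-4x_0x_2x_1^2$. The coefficient of $z$ is
\[
c_0^3e_0^2e_1-c_1^3e_0e_1^2-c_0^2c_1e_0^3+c_0c_1^2e_1^3=[c,e]\,(c_0^2e_0^2+c_1^2e_1^2),
\]
which contributes $\tau z^2(x_0^2+x_2^2)=\tau w(x_0^2+x_2^2)$. The last term is $-z^2c_0c_1e_0e_1=-wx_0x_2$.
\end{proof}

\subsection{The singular family}
The form $\varphi_\tau$ has weighted degree $4$ and is $G$-invariant, being a polynomial in $x_0^2+x_2^2$, $x_0x_2$, $x_1^2$, $w$. Let $\rho(x_0,x_1,x_2,w)$ be a $G$-invariant form of weighted degree $6$, independent of $\tau$, and let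
\[
\mathcal{S}'=\{\,4(x_1^2-x_0x_2)=\tau^2w,\quad y^2=w^5+\varphi_\tau\rho\,\}\subset\mathbb{P}(1,1,1,2,5)\times\mathbb{A}^1_\tau ,
\]
with fibers $S'_\tau$. The group $G$ acts by \eqref{eq:action}, fixing $w,y,\tau$, and commutes with the involution $\sigma:y\mapsto-y$. The point of this shape is that $y^2=z^{10}$ wherever $\Psi=0$, so that the sheet $y=z^5$ is a surface in $\mathcal{S}'$.

Let $Q_0^\circ$ be the complement of the vertex in $Q_0$. Writing $x_0=s_0^2$, $x_1=s_0s_1$, $x_2=s_1^2$ identifies $Q_0^\circ$ with the quotient of $(\mathbb{C}^2\setminus0)\times\mathbb{C}$ by $(s_0,s_1,w)\sim(\mu s_0,\mu s_1,\mu^4w)$, the total space of $\mathcal{O}_{\mathbb{P}^1}(4)$. It is a smooth surface, covered by the planes $x_2=1$ and $x_0=1$, and on it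
\[
\varphi_0=(s_0^4-s_1^4)^2-w\,s_0^2s_1^2 .
\]

\begin{lemma}\label{lem:Sprime}
Let $\rho$ be general.
\begin{itemize}
\item[(a)] The only point of $\mathcal{S}'$ with $x=0$ is $p=([0:0:0:1:1],0)$. The analytic germ of $\mathcal{S}'\to\mathbb{A}^1$ at $p$ is isomorphic to the germ of $\tau:M\to\mathbb{A}^1$ at $0$, by sending a point with representative $w=1$, $y$ near $1$ to the matrix \eqref{eq:matrix}.
\item[(b)] $S'_0$ is an irreducible surface; $S'_0\setminus p$ is a smooth double cover of $Q_0^\circ$, and the germ of $S'_0$ at $p$ is $\{x_1^2=x_0x_2\}$.
\item[(c)] There is an open set $T\subset\mathbb{A}^1$ containing $0$ over which $\mathcal{S}'\setminus p$ is smooth.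
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $x=0$, then $\varphi_\tau=0$, so $\tau^2w=0$ and $y^2=w^5$. As $w=0$ would force $y=0$, we get $w\ne0$, $\tau=0$, and the point is $p$. Given $(x,w,y)$ near $(0,1,1)$, the two solutions of $\lambda^2w=1$ are near $1$ and $-1$, and $\lambda^5y$ is near $1$ and $-1$ respectively. So each point near $[0:0:0:1:1]$ has a unique representative with $w=1$ and $y$ near $1$, and $x_0,x_1,x_2,y$ are analytic coordinates. The second equation is solved by $y=(1+\varphi_\tau\rho)^{1/2}$, and the first becomes $4(x_1^2-x_0x_2)=\tau^2$.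

(b) Consider the linear system of curves $\{\epsilon w^5+\varphi_0\rho=0\}$ on $Q_0^\circ$, with $\epsilon\in\mathbb{C}$ and $\rho$ invariant of degree $6$. The forms $\xi_1^6,\xi_2^6,\xi_3^6$ are invariant and have no common zero on $Q_0^\circ$, so the base locus is $\{w=\varphi_0=0\}=\{w=0,\ s_0^4=s_1^4\}$, which consists of four points. By Bertini's theorem a general member is smooth away from them. At a base point, $w^5$ and $(s_0^4-s_1^4)^2$ vanish to order at least $2$, so the linear term is $-s_0^2s_1^2\rho\cdot w$, which is nonzero when $\rho$ does not vanish at the point. (Without the term $c_0c_1z$ in $\Psi$, all members would be singular here.) Rescaling to $\epsilon=1$, we find that for general $\rho$ the curve $w^5+\varphi_0\rho=0$ in $Q_0^\circ$ is smooth, and it is nonempty as it contains the base points. The double cover $S'_0\setminus p$ of $Q_0^\circ$ branched along this curve is smooth and connected, hence irreducible. By (a), the germ of $S'_0$ at $p$ is $\{x_1^2=x_0x_2\}$; in particular $p$ is not isolated, so $S'_0$ is irreducible.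

(c) In the charts $x_2=1$ and $x_0=1$ of $\mathbb{P}(1,1,1,2,5)$, which are affine $4$-spaces, the two equations at $\tau=0$ define a smooth surface by (b), so their differentials along the fiber are independent and $\mathcal{S}'\to\mathbb{A}^1$ is smooth at the points of $S'_0\setminus p$. Near $p$ the $x$-gradient of $4(x_1^2-x_0x_2)-\tau^2$ vanishes only for $x=0$, that is, only at $p$. So the closed set where $\mathcal{S}'\to\mathbb{A}^1$ is not smooth has $p$ as an isolated point and meets $S'_0$ only in $p$. Its remaining part is closed, and by properness its image in $\mathbb{A}^1$ is a closed set not containing $0$. Let $T$ be the complement.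
\end{proof}

From now on $\rho$ is fixed and general, $\mathcal{S}'$ is restricted to $T$, and $T^0=T\setminus\{0\}$.

\subsection{The surface $A$ and the smooth family}
Over $T^0$, substitute $z=[c,e]/\tau$. Then $\Psi$ is homogeneous of degree $3$ in $c$ and degree $1$ in $e$, and it defines a divisor $D\subset\mathbb{P}^1\times\mathbb{P}^1\times T^0$. Consider
\[
\phi:D\to\mathbb{P}(1,1,1,2,5)\times T^0,\qquad([c],[e],\tau)\mapsto([x_0:x_1:x_2:z^2:z^5],\tau),
\]
with $x$ given by \eqref{eq:xce}. This is a morphism: $x\ne0$, being the product of two nonzero linear forms, and scaling $c,e$ by $\lambda,\mu$ multiplies $x$ and $z$ by $\lambda\mu$. It is proper, and its fibers are finite because $[x]$ determines the unordered pair $\{[c],[e]\}$. Its image lies in $\mathcal{S}'$: we have $4(x_1^2-x_0x_2)=[c,e]^2=\tau^2w$, and $\varphi_\tau=\Psi\overline{\Psi}=0$ gives $y^2=w^5=w^5+\varphi_\tau\rho$. So $A^0=\phi(D)$ is closed over $T^0$ and of pure dimension $2$. Let $A\subset\mathcal{S}'$ be its Zariski closure, with reduced structure and ideal sheaf $I_A$. The maps \eqref{eq:lift} preserve $D$, fix $z$ and induce \eqref{eq:action},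 so $A$ is $G$-stable.

Setting $z=1$ in $\Psi$ gives $\Psi_M=c_0^3e_0-c_1^3e_1-c_0c_1\in\mathcal{R}_2$. It is irreducible, because it is linear in $e_0$ with coprime coefficients $c_0^3$ and $-c_1(c_1^2e_1+c_0)$. Let $A_M$ be as in Lemma~\ref{lem:small}.

\begin{lemma}\label{lem:germ}
Under the isomorphism of Lemma~\ref{lem:Sprime}(a), the germ of $A$ at $p$ is the germ of $A_M$ at $0$.
\end{lemma}

\begin{proof}
A Zariski dense open subset of an algebraic set is dense in the Euclidean topology. The set $A^0=A\cap\{\tau\ne0\}$ is Zariski dense in $A$ by definition. The set $A_M\cap\{\tau\ne0\}$ is Zariski dense in the irreducible surface $A_M$ because it is nonempty: $c=(1,0)$, $e=(0,1)$ has $\Psi_M=0$ and $[c,e]=1$. So it suffices to compare points near $p$ with $\tau\ne0$. Take such a point, with representative $(x,1,y)$, $y$ near $1$, and matrix $m$.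

Suppose that the point is $\phi([c],[e],\tau)$. Scale $c$ so that the coordinates $(x,z^2,z^5)$ of the image equal $(x,1,y)$. Then $z=\pm1$ and $z=z^5=y$ is near $1$, so $z=1$. Hence $[c,e]=\tau$, which together with \eqref{eq:xce} says $c\otimes e=m$, and $\Psi_M(c,e)=\Psi=0$. So $m\in A_M$.

Conversely, let $m=c\otimes e$ with $\Psi_M(c,e)=0$. Then \eqref{eq:xce} holds and $[c,e]=\tau\ne0$, so $c,e\ne0$, $z=1$ and $\Psi=0$. By Lemma~\ref{lem:identity}, $\varphi_\tau(x,1)=0$, so $y^2=1$ and $y=1=z^5$. Thus the point is $\phi([c],[e],\tau)$.
\end{proof}

\begin{proposition}\label{prop:S}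
Let $\mathcal{S}$ be the blow-up of $\mathcal{S}'$ along $I_A$. Then $\mathcal{S}\to T$ is smooth and projective with irreducible $2$-dimensional fibers $S_\tau$, and $G$ acts on $\mathcal{S}$ over $T$. For every $\tau\in T$, the morphism $S_\tau\to S'_\tau$ is birational and $G$-equivariant, and $\mathbb{C}(S_\tau)$ is a quadratic extension of $\mathbb{C}(Q_\tau)$ with Galois group $\langle\sigma\rangle$.
\end{proposition}

\begin{proof}
The blow-up is projective over $\mathcal{S}'$, hence over $T$, and $G$ acts on it since $I_A$ is $G$-stable. The threefold $\mathcal{S}'\setminus p$ is smooth and $A$ is a reduced divisor in it, so $I_A$ is invertible there and $\mathcal{S}\to\mathcal{S}'$ is an isomorphism away from $p$. Radical ideals stay radical under analytification, so by Lemma~\ref{lem:germ} the ideals of $A$ and $A_M$ generate the same ideal of analytic germs. Blowing up commutes with analytification, so near the fiber over $p$ the family $\mathcal{S}\to T$ is isomorphic to $\tau:\widetilde{M}\to\mathbb{A}^1$ near the fiber over $0$. By Lemmas~\ref{lem:small} and \ref{lem:Sprime}(c), $\mathcal{S}\to T$ is smooth.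

The fiber $S_0$ is smooth of pure dimension $2$, and the complement of a curve in it is the irreducible surface $S'_0\setminus p$. So $S_0$ is irreducible and birational to $S'_0$. By Ehresmann's theorem the fibers of a smooth proper morphism over the connected base $T$ are diffeomorphic, so every $S_\tau$ is connected and smooth, hence irreducible. For $\tau\ne0$ we have $S_\tau=S'_\tau$, the double cover of $Q_\tau\cong\mathbb{P}^2$ given by $y^2=w^5+\varphi_\tau\rho$, a form of degree $10$ in $x$. For every $\tau$, the surface $S'_\tau$ is irreducible and reduced, so this right-hand side is not a square on $Q_\tau$, which gives the last assertion.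
\end{proof}

\section{Resolving the quotient in a smooth family}\label{sec:family}

A quotient of a smooth family by a finite group has singular fibers, and an arbitrary resolution of the total space need not be smooth over the base. But the singularities of such a quotient are locally constant along the base, and a resolution that commutes with smooth morphisms respects this. We use the following theorem \cite[Thm 3.36]{Kol}. To each reduced scheme $V$ of finite type over $\mathbb{C}$ one can assign a projective birational morphism $\operatorname{Res}(V)\to V$ with $\operatorname{Res}(V)$ smooth, which is an isomorphism over the smooth locus, such that $\operatorname{Res}(V')=\operatorname{Res}(V)\times_VV'$ canonically for every smooth morphism $V'\to V$. Applied to automorphisms, this shows that group actions lift to $\operatorname{Res}(V)$.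

\begin{lemma}\label{lem:quotient}
Let $T\subset\mathbb{A}^1_\tau$ be open, let $\mathcal{Y}\to T$ be smooth and projective with irreducible fibers $Y_t$, and let a finite group $G$ act on $\mathcal{Y}$ over $T$. Then $\mathcal{X}=\operatorname{Res}(\mathcal{Y}/G)\to T$ is smooth and projective, and each fiber $X_t$ is irreducible and birational to $Y_t/G$.
\end{lemma}

\begin{proof}
The quotient $\mathcal{Y}/G$ is projective over $T$, and $\mathcal{X}$ is projective over $\mathcal{Y}/G$.

\emph{Linearization.} Let $\eta\in Y_t$ be a closed point with stabilizer $H\subset G$, let $\mathcal{V}=\operatorname{Spec}R$ be a $G$-stable affine open neighborhood of $\eta$ in $\mathcal{Y}$, let $\mathfrak{m}\subset R$ be the ideal of $\eta$, and let $N$ be the tangent space of $Y_t$ at $\eta$. The surjection $\mathfrak{m}\to\mathfrak{m}/(\mathfrak{m}^2+(\tau-t))=N^\vee$ is $H$-equivariant, so it has an $H$-equivariant linear section by Maschke's theorem. Together with $\tau$, the section defines an $H$-equivariant morphism $\psi:\mathcal{V}\to N\times T$ over $T$ with $\psi(\eta)=(0,t)$. As $\mathcal{Y}\to T$ is smooth, a basis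 of $N^\vee$ together with $\tau-t$ gives a basis of $\mathfrak{m}/\mathfrak{m}^2$, so $\psi$ induces an isomorphism of completed local rings at $\eta$.

\emph{Passing to quotients.} Let $H'$ be $H$ or $G$, and let $\widehat{R^{H'}}$ be the completion of $R^{H'}$ at the image of $\eta$. Since $R$ is finite over $R^{H'}$ and the points above the image of $\eta$ form the orbit $H'\eta$, we have $R\otimes_{R^{H'}}\widehat{R^{H'}}=\prod_{\eta'\in H'\eta}\widehat{\mathcal{O}}_{\mathcal{Y},\eta'}$. Completion is flat, so it commutes with invariants, and $H'$ permutes the factors transitively with stabilizer $H$. Hence $\widehat{R^{H'}}=(\widehat{\mathcal{O}}_{\mathcal{Y},\eta})^H$. The same argument identifies the completed local ring of $(N/H)\times T$ at the image of $(0,t)$ with $(\widehat{\mathcal{O}}_{N\times T,(0,t)})^H$. So both morphisms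
\[
\mathcal{Y}/G\longleftarrow\mathcal{V}/H\longrightarrow(N/H)\times T
\]
induce isomorphisms of completed local rings at the image of $\eta$, and both are \'etale on an open neighborhood $U\subset\mathcal{V}/H$ of it.

\emph{Smoothness.} Functoriality for these two \'etale morphisms and for the smooth projection $(N/H)\times T\to N/H$ gives isomorphisms over $T$
\begin{equation}\label{eq:res}
\mathcal{X}\times_{\mathcal{Y}/G}U\cong\operatorname{Res}(U)\cong U\times_{(N/H)\times T}\bigl(\operatorname{Res}(N/H)\times T\bigr).
\end{equation}
The right side is \'etale over $\operatorname{Res}(N/H)\times T$, hence smooth over $T$. The left sides, for varying $\eta$, form an \'etale cover of $\mathcal{X}$. So $\mathcal{X}\to T$ is smooth.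

\emph{Fibers.} Taking $G$-invariants of the exact sequence $0\to R\xrightarrow{\tau-t}R\to R/(\tau-t)\to0$ gives $(\mathcal{Y}/G)_t=Y_t/G$. Restricting \eqref{eq:res} to the fiber over $t$ shows that the base change of $X_t\to Y_t/G$ to $U_t$ is the base change of $\operatorname{Res}(N/H)\to N/H$ along the \'etale morphism $U_t\to N/H$. So $X_t\to Y_t/G$ is an isomorphism over the smooth locus, and the preimage of the smooth locus is dense in $X_t$. Since $Y_t/G$ is irreducible, so is $X_t$.
\end{proof}

Return to $K,a,b$ of Section~\ref{sec:brauer}; by Lemma~\ref{lem:nonzero} the constructions of Section~\ref{sec:cone} apply. View $K$ as the function field of $\mathbb{P}^{r+1}$, let $B'$ be the normalization of $\mathbb{P}^{r+1}$ in $\widetilde{K}$, and let $B=\operatorname{Res}(B')$. This is a smooth projective variety of dimension $r+1=n-2$ with an action of $G$, and $\mathbb{C}(B)=\widetilde{K}$ equivariantly. Let $G$ act diagonally on $\mathcal{S}\times B$ and put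
\[
\mathcal{X}=\operatorname{Res}\bigl((\mathcal{S}\times B)/G\bigr)\longrightarrow T .
\]

\begin{proposition}\label{prop:X}
The morphism $\mathcal{X}\to T$ is smooth and projective with irreducible fibers of dimension $n$, and $\mathbb{C}(X_\tau)=\mathbb{C}(S_\tau\times B)^G$. The involution $\sigma$ acts nontrivially on $\mathbb{C}(X_\tau)$. Its fixed field is purely transcendental over $\mathbb{C}$ if $\tau\ne0$, and it is the field $L_0$ of Proposition~\ref{prop:irrational} if $\tau=0$. Moreover $\operatorname{irr}(X_\tau)\le2$ for $\tau\ne0$ and $\operatorname{irr}(X_0)\le4$.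
\end{proposition}

\begin{proof}
The first sentence follows from Proposition~\ref{prop:S} and Lemma~\ref{lem:quotient}, as $2+(n-2)=n$. The group $G\times\langle\sigma\rangle$, with $G$ acting diagonally and $\sigma$ acting on $S_\tau$ only, acts faithfully on $\mathbb{C}(S_\tau\times B)$: an element $(g,\sigma^\epsilon)$ acts on $\widetilde{K}$ through $g$. So $\sigma$ acts nontrivially on the fixed field $\mathbb{C}(X_\tau)$ of $G$, and
\[
\mathbb{C}(X_\tau)^\sigma=\bigl(\mathbb{C}(S_\tau\times B)^\sigma\bigr)^G=\widetilde{K}(Q_\tau)^G .
\]
By Lemma~\ref{lem:twist} this is $K(h_1,h_2)$ for $\tau\ne0$, which is purely transcendental over $\mathbb{C}$ and has index $2$ in $\mathbb{C}(X_\tau)$. For $\tau=0$ it is $L_0=K(h_1,h_2,\varpi)$ with $ah_1^2+bh_2^2=1$. This field has degree at most $2$ over the purely transcendental field $K(h_2,\varpi)$, over which $\mathbb{C}(X_0)$ therefore has degree at most $4$.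
\end{proof}

\begin{remark}\label{rem:flop}
The involution $\sigma$ does not lift to an automorphism of $\mathcal{S}$. Otherwise Lemma~\ref{lem:quotient}, applied to $G\times\langle\sigma\rangle$, would give a smooth projective family with rational fibers for $\tau\ne0$ and central function field $L_0$, contradicting (R). Locally, $\sigma$ sends $(x,1,y)$ to $(x,1,-y)\sim(-x,1,y)$, so it acts on $M$ by $m\mapsto-m^{\mathrm{t}}$ and exchanges the roles of $c$ and $e$, whereas $\widetilde{M}$ treats them differently. In the language of Proposition~\ref{prop:limit}, the maps $(u,v,h_1,h_2):X_\tau\dashrightarrow\mathbb{P}^n$ tend to a map into the hypersurface $Z=\{ah_1^2+bh_2^2=1\}$, and the limit of degree $2$ is the map onto $Z\times\mathbb{P}^1$ given by $L_0\subset\mathbb{C}(X_0)$.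
\end{remark}

\section{Holomorphic forms}\label{sec:forms}

The obvious map of degree $2$ on $X_0$ has irrational target, but we must exclude all others. The tool is the space of holomorphic forms. We first record three lemmas, the first of which lets us compute upstairs on $S_0\times B$.

\begin{lemma}\label{lem:descent}
Let $f:V\dashrightarrow W$ be a dominant, generically finite rational map of smooth projective varieties and let $\omega$ be a rational $l$-form on $W$. If $f^*\omega$ is holomorphic, then so is $\omega$.
\end{lemma}

\begin{proof}
Resolving the indeterminacy and using (F1), we may assume that $f$ is a surjective morphism. By Hartogs' theorem it suffices to show that $\omega$ has no pole along a prime divisor $D\subset W$. The components of $f^{-1}(D)$ are divisors, since $D$ is locally given by one equation, and one of them, $D'$, maps onto $D$. At a general point of $D'$, the varieties $D'$ and $D$ are smooth, $D'\to D$ is \'etale, no other component of $f^{-1}(D)$ passes, and $\omega$ has no pole outside $D$ near the image point. Choose analytic coordinates $(t,\mathbf{y})$ on $W$ with $D=\{t=0\}$.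 Then $f^*t$ is a unit times the $m$-th power of an equation of $D'$ for some $m\ge1$; absorbing an $m$-th root of the unit, $f^*t=\zeta^m$ with $\zeta$ an equation of $D'$. The functions $\mathbf{y}\circ f$ restrict to coordinates on $D'$, so $(\zeta,\mathbf{y}\circ f)$ are coordinates on $V$, in which $f$ is $(\zeta,\mathbf{y})\mapsto(\zeta^m,\mathbf{y})$. Write $\omega=\sum\phi_I\,d\mathbf{y}_I+\sum\psi_J\,dt\wedge d\mathbf{y}_J$. As $f^*dt=m\zeta^{m-1}d\zeta$, holomorphy of $f^*\omega$ gives $m\operatorname{ord}_D\phi_I\ge0$ and $m\operatorname{ord}_D\psi_J+m-1\ge0$. The orders are integers greater than $-1$, hence nonnegative.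
\end{proof}

\begin{lemma}\label{lem:double}
Let $f$ be a polynomial in $t_1,\dots,t_m$. The form $dt_1\wedge\dots\wedge dt_m/y$ is holomorphic at every smooth point of the hypersurface $y^2=f(t)$.
\end{lemma}

\begin{proof}
At a smooth point with $y=0$ some $\partial f/\partial t_j$ is nonzero. Wedging $2y\,dy=df$ with the $dt_l$, $l\ne j$, shows that the form equals $\pm2\,dy\wedge\bigwedge_{l\ne j}dt_l\,/\,(\partial f/\partial t_j)$.
\end{proof}

An \emph{$A_1$ point} of a surface is a point whose analytic germ is the cone $\{x_1^2=x_0x_2\}$. The next lemma says that such points are canonical singularities.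

\begin{lemma}\label{lem:A1}
Let $S'$ be a projective surface whose only singularities are $A_1$ points. A rational $2$-form that is holomorphic on the smooth locus of $S'$ is holomorphic on every smooth projective surface birational to $S'$.
\end{lemma}

\begin{proof}
By (F1) it suffices to treat the blow-up of $S'$ at the singular points. The blow-up of the cone has two smooth charts, $(x_0,x_1,x_2)=(\gamma,\gamma\varepsilon,\gamma\varepsilon^2)$ and $(\gamma'\varepsilon'^2,\gamma'\varepsilon',\gamma')$. Differentiating the equation gives $dx_0\wedge dx_1/x_0=-dx_2\wedge dx_1/x_2$, and this form $\omega_0$ equals $d\gamma\wedge d\varepsilon$ and $-d\gamma'\wedge d\varepsilon'$ in the charts, so it vanishes nowhere. Our form is $\phi\,\omega_0$ with $\phi$ holomorphic off the vertex. The pullback of $\phi$ under $(s_0,s_1)\mapsto(s_0^2,s_0s_1,s_1^2)$ extends over $0\in\mathbb{C}^2$ by Hartogs' theorem, so $\phi$ is bounded near the vertex and extends over the exceptional curve.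
\end{proof}

\subsection{Forms on $B$}
We want forms whose ratios are the coordinates $u_1,\dots,u_r,v$ and whose characters detect $G$.

\begin{lemma}\label{lem:formsB}
The following forms on $B$ are holomorphic and nonzero: the $r$-forms $\zeta_0=du_1\wedge\dots\wedge du_r/\sqrt{a}$ and $\zeta_j=u_j\zeta_0$ $(1\le j\le r)$, with character $\chi_a$; and the $2$-forms $\eta_j=v^j\,da\wedge dv/\sqrt{b}$ $(j=0,1)$, with character $\chi_b$.
\end{lemma}

\begin{proof}
The characters are those of $\sqrt{a}$ and $\sqrt{b}$, and the forms are nonzero because $u_1,\dots,u_r$ and $a,v$ are algebraically independent. By (F1) it suffices to prove holomorphy on smooth projective models of the subfields $k(\sqrt{a})$ and $\mathbb{C}(a,v)(\sqrt{b})$ of $\widetilde{K}$.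

The field $k(\sqrt{a})$ is the function field of the double cover of $\mathbb{P}^r$ branched along the smooth Fermat hypersurface of degree $2r+4$, which is a smooth variety. Over the chart with coordinates $u_j$ apply Lemma~\ref{lem:double}. In the chart $u_1=1/u_1'$, $u_j=u_j'/u_1'$ $(j\ge2)$ we have $du_1\wedge\dots\wedge du_r=-u_1'^{\,-r-1}du_1'\wedge\dots\wedge du_r'$ and $\sqrt{a}=u_1'^{\,-r-2}\sqrt{a'}$, where $a'=1+\sum u_j'^{\,2r+4}$ is the equation of the branch locus. So $\zeta_0,\zeta_1,\zeta_j$ are $-u_1',-1,-u_j'$ times $du_1'\wedge\dots\wedge du_r'/\sqrt{a'}$, and Lemma~\ref{lem:double} applies again. The other charts arise by permuting the $u_j$.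

View $a=a_1/a_0$ and $v=v_1/v_0$ as coordinates on $\mathbb{P}^1\times\mathbb{P}^1$. With $P_1=a_0^2+a_1^2$ and $P_2=a_0a_1$, the polynomials $b_1,b_2$ define curves of bidegree $(2,6)$,
\[
E_1:\ P_1v_0^6+P_2v_1^6=0,\qquad E_2:\ P_1v_1^6+P_2v_0^6=0 ,
\]
and $\mathbb{C}(a,v)(\sqrt{b})$ is the function field of the double cover $W$ branched along $E_1+E_2$. The curve $E_1$ is smooth. Indeed, at a singular point the $v$-derivatives give $P_1v_0^5=P_2v_1^5=0$; as $P_1,P_2$ have no common zero, $v_0v_1=0$. If $v_0=0$, then $P_2=0$ and the $a$-derivatives are those of $P_2v_1^6$, not both zero because the zeros of $P_2$ are simple. If $v_1=0$, the same holds with $P_1v_0^6$. Exchanging $v_0$ and $v_1$ shows that $E_2$ is smooth. On $E_1\cap E_2$ the nonzero vector $(P_1,P_2)$ solves a linear system with determinant $v_0^{12}-v_1^{12}$, so $v^{12}=1$. For $v^6=\pm1$ both equations become $P_1\pm P_2=0$, which has two distinct roots. This gives $24$ points, and $E_1\cdot E_2=2\cdot6+6\cdot2=24$, so the curves meet transversally and $W$ has only $A_1$ points. In the coordinate $a'=1/a$, the factors $a'^{-2}$ coming from $da$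 and from $\sqrt{b}$ cancel. In the coordinate $v'=1/v$, we have $\sqrt{b}=v'^{-6}\sqrt{b'}$, with $b'$ the local equation of $E_1+E_2$, and $v^jdv=-v'^{-j-2}dv'$, which leaves the factor $v'^{\,4-j}$. So in each of the four charts $\eta_j$ is a polynomial times the form of Lemma~\ref{lem:double}. By Lemma~\ref{lem:A1} it is holomorphic on a resolution of $W$.
\end{proof}

The computations show the role of the exponents. With $2r+2$ in place of $2r+4$ only $\zeta_0$ would be holomorphic at infinity, and with $q=v^2$ the factor $v'^{\,4-j}$ would be $v'^{\,-j}$, so only $\eta_0$ would be.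

\subsection{Forms on $S_0$}
The chart $x_2=1$ of $Q_0^\circ$ has coordinates $s,w$ with $x=(s^2,s,1)$, and $\mathbb{C}(S_0)=\mathbb{C}(s,w,y)$. For a form $P$ of weighted degree $2$ in $x_0,x_1,x_2,w$ put
\[
\theta_P=P(s^2,s,1,w)\,\frac{ds\wedge dw}{y}.
\]

\begin{lemma}\label{lem:formsS}
The form $\theta_P$ is holomorphic on $S_0$. Moreover $\sigma^*\theta_P=-\theta_P$ and $g^*\theta_P=\theta_{P\circ g}$ for $g\in G$.
\end{lemma}

\begin{proof}
Over the chart $x_2=1$, the surface $S'_0$ is a smooth surface $y^2=f(s,w)$, and Lemma~\ref{lem:double} applies. Scaling by $\lambda=s^{-2}$ gives the coordinates $s'=s^{-1}$, $w'=s^{-4}w$, $y'=s^{-10}y$ of the chart $x_0=1$. We have $P(s^2,s,1,w)=s^4P(1,s',s'^2,w')$ and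
\[
\frac{ds'\wedge dw'}{y'}=\frac{-s^{-2}\,s^{-4}\,ds\wedge dw}{s^{-10}y}=-s^4\,\frac{ds\wedge dw}{y},
\]
so $\theta_P=-P(1,s',s'^2,w')\,ds'\wedge dw'/y'$ is holomorphic over this chart too. Thus $\theta_P$ is holomorphic on $S'_0\setminus p$, and on $S_0$ by Lemmas~\ref{lem:Sprime}(b) and \ref{lem:A1}.

The involution $\sigma$ fixes $s,w$ and negates $y$. The element $g_1$ sends $(s^2,s,1,w,y)$ to $(-s^2,s,-1,w,y)\sim(s^2,-s,1,w,-y)$, and $g_2$ sends it to $(1,-s,s^2,w,y)\sim(s^{-2},-s^{-1},1,s^{-4}w,s^{-10}y)$. So
\begin{equation}\label{eq:chart-action}
g_1:(s,w,y)\mapsto(-s,w,-y),\qquad g_2:(s,w,y)\mapsto(-s^{-1},s^{-4}w,s^{-10}y).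
\end{equation}
Under $g_1$, the form $ds\wedge dw/y$ is fixed and the coefficient becomes $P(s^2,-s,1,w)=P(-s^2,s,-1,w)$, which is $P\circ g_1$. Under $g_2$, the form $ds\wedge dw/y$ is multiplied by $s^{-2}s^{-4}s^{10}=s^4$ and the coefficient becomes $P(s^{-2},-s^{-1},1,s^{-4}w)=s^{-4}P(1,-s,s^2,w)$, so the product has coefficient $P\circ g_2$.
\end{proof}

\subsection{Forms on $X_0$}
The forms $w$, $x_1^2$, $x_0^2+x_2^2$ are $G$-invariant, $x_0^2-x_2^2=4\xi_1\xi_3$ has character $\chi_b\cdot\chi_a\chi_b=\chi_a$, and $(x_0-x_2)x_1=2\xi_2\xi_3$ has character $\chi_a\cdot\chi_a\chi_b=\chi_b$. None of the five vanishes identically on $Q_0$: in the chart they are $w$, $s^2$, $s^4+1$, $s^4-1$, $s^3-s$. By Lemmas~\ref{lem:formsB} and \ref{lem:formsS}, the following forms on $S_0\times B$ are holomorphic, nonzero and invariant under the diagonal action of $G$: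
\begin{equation}\label{eq:forms}
\begin{array}{ll}
\text{(i)} & \theta_w,\quad\theta_{x_1^2},\quad\theta_{x_0^2+x_2^2};\\[2pt]
\text{(ii)} & \theta_{x_0^2-x_2^2}\wedge\zeta_j\quad(0\le j\le r);\\[2pt]
\text{(iii)} & \theta_{(x_0-x_2)x_1}\wedge\eta_j\quad(j=0,1).
\end{array}
\end{equation}
By (F2) they are rational forms of $\mathbb{C}(X_0)$, and by Lemma~\ref{lem:descent}, applied to $S_0\times B\dashrightarrow X_0$, they are holomorphic on $X_0$.

\section{The special fiber has no map of degree two to projective space}\label{sec:lower}

\begin{lemma}\label{lem:minus}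
Let $V$ be a smooth projective variety of dimension $n$, let $f:V\dashrightarrow\mathbb{P}^n$ be dominant of degree $2$, and let $\iota$ be the nontrivial automorphism of $\mathbb{C}(V)$ over $f^*\mathbb{C}(\mathbb{P}^n)$. Then $\iota^*\omega=-\omega$ for every holomorphic form $\omega$ of positive degree. If $\omega\ne0$ and $\gamma\omega$ is holomorphic for some $\gamma\in\mathbb{C}(V)$, then $\iota^*\gamma=\gamma$.
\end{lemma}

\begin{proof}
The form $\omega+\iota^*\omega$ is holomorphic by (F1) and $\iota$-invariant, so by (F2) it is $f^*\mu$ for a rational form $\mu$ on $\mathbb{P}^n$. By Lemma~\ref{lem:descent}, $\mu$ is holomorphic, hence zero. For the last assertion, $-\gamma\omega=\iota^*(\gamma\omega)=-(\iota^*\gamma)\,\omega$.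
\end{proof}

To see how the lemma is used, let $V$ be the curve $y^2=1+u^6$, with forms $du/y$ and $u\,du/y$. The involution $\iota$ of any map of degree $2$ to $\mathbb{P}^1$ fixes the ratio $u$, so it lies in the Galois group of $\mathbb{C}(V)$ over $\mathbb{C}(u)$ and is $y\mapsto-y$. For $X_0$ the ratios generate a subfield of index $8$, and the signs single out one element of the Galois group.

\begin{proposition}\label{prop:lower}
$\operatorname{irr}(X_0)\ge3$.
\end{proposition}

\begin{proof}
The variety $X_0$ is not rational, since it carries the forms \eqref{eq:forms}. Suppose that there is a dominant rational map $X_0\dashrightarrow\mathbb{P}^n$ of degree $2$, with involution $\iota$; then $\mathbb{C}(X_0)^\iota$ is purely transcendental over $\mathbb{C}$. By Lemma~\ref{lem:minus}, $\iota$ fixes the ratios of the forms within each line of \eqref{eq:forms}, among them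
\[
\varpi=\frac{w}{x_1^2},\qquad\frac{x_0^2+x_2^2}{x_1^2}=s^2+s^{-2},\qquad u_1,\dots,u_r,\qquad v .
\]
Let $k_0=\mathbb{C}(\varpi,s^2+s^{-2})$ and let $F_0=k_0(u_1,\dots,u_r,v)$ be the compositum of $k_0$ and $K$.

The field $\mathbb{C}(S_0)=\mathbb{C}(s,\varpi)(y)$ has degree $2\cdot4=8$ over $k_0$. The group $G^+=G\times\langle\sigma\rangle$ of order $8$ fixes $k_0$ and acts faithfully on $\mathbb{C}(S_0)$: by \eqref{eq:chart-action} the elements $1,g_1,g_2,g_1g_2$ send $s$ to $s,-s,-s^{-1},s^{-1}$, while $\sigma$ fixes $s$ and negates $y$. The field $\mathbb{C}(S_0\times B)$ is generated by $\mathbb{C}(S_0)$ and $\widetilde{K}$, so it has degree at most $8\cdot4=32$ over $F_0$. The abelian group $G^+\times G$ of order $32$, with $G^+$ acting on $S_0$ and $G$ on $B$, acts faithfully and fixes $F_0$. So $\mathbb{C}(S_0\times B)$ is Galois over $F_0$ with group $G^+\times G$. The subfield $\mathbb{C}(X_0)$ is the fixed field of the diagonal $\Delta=\{(g,g):g\in G\}$, and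
\[
\operatorname{Gal}(\mathbb{C}(X_0)/F_0)=(G^+\times G)/\Delta .
\]
Every class modulo $\Delta$ has a representative $(\sigma^\epsilon,g)$ with $\epsilon\in\{0,1\}$ and $g\in G$ acting on $B$ only. Since $\iota$ fixes $F_0$, it is the restriction of such an element. By Lemmas~\ref{lem:formsB} and \ref{lem:formsS}, this element acts on the forms (i), (ii), (iii) by the scalars
\[
(-1)^\epsilon,\qquad(-1)^\epsilon\chi_a(g),\qquad(-1)^\epsilon\chi_b(g),
\]
and all three equal $-1$ by Lemma~\ref{lem:minus}. So $\epsilon=1$ and $\chi_a(g)=\chi_b(g)=1$, which forces $g=1$ and $\iota=\sigma$. But $\mathbb{C}(X_0)^\sigma=L_0$ by Proposition~\ref{prop:X}, and $L_0$ is not purely transcendental by Proposition~\ref{prop:irrational}. This is a contradiction.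
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take the family $\mathcal{X}\to T$ of Proposition~\ref{prop:X}. That proposition and Proposition~\ref{prop:lower} give $\operatorname{irr}(X_0)\in\{3,4\}$ and $\operatorname{irr}(X_\tau)\le2$ for $\tau\ne0$. Hodge numbers are constant in a smooth projective family over a connected base, and the forms (i) in \eqref{eq:forms} give $h^{2,0}(X_0)>0$. So $h^{2,0}(X_\tau)>0$, the fiber $X_\tau$ is not rational, and $\operatorname{irr}(X_\tau)=2$ for all $\tau\in T\setminus\{0\}$.
\end{proof}

\begin{thebibliography}{9}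

\bibitem{CT} Colliot-Th\'el\`ene, \emph{Birational invariants, purity and the Gersten conjecture}.

\bibitem{EGA} EGA IV.

\bibitem{GS} Gille and Szamuely, \emph{Central Simple Algebras and Galois Cohomology}.

\bibitem{GK} Frank Gounelas and Alexis Kouvidakis, \emph{Measures of irrationality of the Fano surface of a cubic threefold}, arXiv:1707.00853 (2017).

\bibitem{Kol} Koll\'ar, \emph{Lectures on Resolution of Singularities}.

\bibitem{KM} Koll\'ar and Mori, \emph{Birational Geometry of Algebraic Varieties}.

\end{thebibliography}
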